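\title{The largest survival probability of a branching process with a symmetric kernel of given norm}

\begin{abstract}
A symmetric kernel $W$ on a probability space defines a multi-type Poisson branching process whose root has on average $\|W\|_1$ children. For every $a>0$ we determine the largest survival probability among kernels with $\|W\|_1=a$, and all kernels that attain it. There is a threshold $a_0\approx1.836$. For $a\ge a_0$ the extremal kernels are those with all degrees equal to $a$, and the maximum is the survival probability of the Poisson($a$) Galton--Watson tree. For $a<a_0$ the extremal kernels are bipartite with parts of unequal measure and constant degree on each part. The proof writes the survival probability as an integral over edges. This identifies the maximum with the concave envelope of an explicit planar set, and we show that each supporting line of the envelope touches the set at exactly one point.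
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

\subsection{The branching process}

Let $(\Omega,\mathcal B,\mu)$ be an atomless standard probability space, for instance $[0,1]$ with Lebesgue measure. Its points are called \emph{types}. A \emph{kernel} is a symmetric measurable function $W:\Omega\times\Omega\to[0,\infty)$. Put
\[
\deg_W(u)=\int_\Omega W(u,v)\,d\mu(v),\qquad \|W\|_1=\iint_{\Omega\times\Omega}W\,d\mu\,d\mu=\int_\Omega\deg_W\,d\mu .
\]
We call $W$ \emph{bounded} if it is essentially bounded and \emph{integrable} if $\|W\|_1<\infty$. Bounded kernels are integrable.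

The Bollob\'as--Janson--Riordan branching process $\mathfrak X_W$ is the following random rooted tree. The root receives a type distributed according to $\mu$. Independently for each vertex, if its type is $u$, the types of its children form a Poisson point process on $\Omega$ with intensity measure $W(u,v)\,d\mu(v)$. Thus the number of children is Poisson with mean $\deg_W(u)$, and if $\deg_W(u)>0$ their types are independent with density $W(u,\cdot)/\deg_W(u)$. The tree consists of the root and all its descendants. Let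
\[
\rho(W)=\Pr\bigl[\mathfrak X_W\text{ has infinitely many vertices}\bigr]
\]
be the \emph{survival probability}. The following problem is posed by Hladk\'y, Hng and Limbach \cite{HHL}: for $a>0$, determine
\[
\Psi(a)=\sup\{\rho(W): W\text{ a bounded kernel with }\|W\|_1=a\}.
\]
All atomless standard probability spaces are isomorphic, so $\Psi(a)$ depends only on $a$.

\subsection{The simplest kernels}\label{sub:examples}

The norm $\|W\|_1$ is the expected number of children of the root. The problem asks how a fixed mean degree should be distributed among the types.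

\emph{A general upper bound.} A surviving root has a child. By Jensen's inequality for the concave function $t\mapsto1-e^{-t}$, every integrable kernel with $\|W\|_1=a$ satisfies
\begin{equation}\label{eq:jensen}
\rho(W)\le\int_\Omega\bigl(1-e^{-\deg_W}\bigr)\,d\mu\le 1-e^{-a}.
\end{equation}

\emph{Regular kernels.} If $\deg_W=a$ almost everywhere, for instance if $W\equiv a$, then $\mathfrak X_W$ is the Galton--Watson tree with Poisson($a$) offspring. Its survival probability $\theta(a)$ is $0$ for $a\le1$, and for $a>1$ it is the positive solution of $\theta=1-e^{-a\theta}$. Since $x\mapsto x/(1-e^{-x})$ increases strictly from $1$ to $\infty$ on $(0,\infty)$, this solution is unique and is given by $a=x/(1-e^{-x})$, $\theta(a)=1-e^{-x}$. In particular $\theta(a)\to1$ as $a\to\infty$. For large $a$, extinction is caused mostly by a childless root, the second inequality in \eqref{eq:jensen} favors equal degrees, and one expects regular kernels to be optimal.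

\emph{Complete bipartite kernels.} For $a\le1$ regular kernels die out, and irregularity must help. Let $0<\nu<1$, let $\Omega=A\cup B$ be a partition with $\mu(A)=\nu$, and let $W_{a,\nu}$ equal $\frac{a}{2\nu(1-\nu)}$ on $(A\times B)\cup(B\times A)$ and $0$ elsewhere. Then $\|W_{a,\nu}\|_1=a$, and the degrees are $\frac a{2\nu}$ on $A$ and $\frac a{2(1-\nu)}$ on $B$. For $\nu=\frac12$ the kernel is regular. For $\nu\to1$ it resembles a star. A vertex with type in $B$ has a Poisson number of children, with mean at least $t=\frac{a}{2(1-\nu)}(1-e^{-a/2})$, that have a child themselves. Keeping one grandchild for each of them gives a Galton--Watson tree, so a vertex with type in $B$ survives with probability at least $\theta(t)$, which tends to $1$ as $\nu\to1$. A root with type in $A$ then survives with probability at least $1-e^{-a\theta(t)/2}$. Hence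
\begin{equation}\label{eq:star}
\Psi(a)\ge1-e^{-a/2}\qquad(a>0).
\end{equation}
The star bound $1-e^{-a/2}$ exceeds $\theta(a)=1-e^{-a\theta(a)}$ exactly when $\theta(a)<\frac12$, that is, when $a<2\ln2$.

So the family $W_{a,\nu}$ joins a kernel that is good for large $a$ to kernels that are good for small $a$. The natural guess is that the optimum always lies in this family and that $\nu=\frac12$ is optimal beyond some threshold, which must be at least $2\ln 2$. This guess is correct.

\subsection{The result}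

Let $k(t)=(e^t-1)^2-2(e^t-1)-2t$. We have $k(0)=0$ and $k'(t)=2(e^t-1)^2-4$, so $k$ first decreases and then increases to $\infty$. Hence $k$ has exactly one zero $m_0>0$, with $k<0$ on $(0,m_0)$ and $k>0$ on $(m_0,\infty)$. From $k(1.36)<-0.12$ and $k(1.37)>0.005$ we get $1.36<m_0<1.37$; numerically $m_0\approx1.3696$. Put
\[
a_0=\frac{m_0}{1-e^{-m_0}}\approx1.836 .
\]
Throughout the paper $x,y$ denote positive numbers, and
\begin{equation}\label{eq:notation}
r=1-e^{-x},\qquad s=1-e^{-y},\qquad L(x,y)=\frac{2xy}{rx+sy},\qquad M(x,y)=\frac{rs(x+y)}{rx+sy}.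
\end{equation}
A kernel with $\|W\|_1=a$ and $\rho(W)=\Psi(a)$ is called \emph{extremal}.

\begin{theorem}\label{thm:main}
Let $a>0$. The supremum $\Psi(a)$ is a maximum, and the following hold.
\begin{enumerate}
\item[(i)] If $a\ge a_0$, then $\Psi(a)=\theta(a)$, the positive solution of $\theta=1-e^{-a\theta}$. It is attained by $W\equiv a$.
\item[(ii)] If $a<a_0$, there is exactly one pair $0<x<y$ with
\begin{equation}\label{eq:system}
e^{y}(1+x)-e^{x}(1+y)=(x+y)\Bigl(\frac yr-\frac xs\Bigr),\qquad L(x,y)=a,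
\end{equation}
and $\Psi(a)=M(x,y)$. It is attained by $W_{a,\nu}$ with $\nu=\frac{sy}{rx+sy}$, and it exceeds the survival probability $\theta(a)$ of $W\equiv a$.
\item[(iii)] $\Psi(a)=\max_{0<\nu<1}\bigl(\nu r_\nu+(1-\nu)s_\nu\bigr)$, where $(r_\nu,s_\nu)$ is the largest solution in $[0,1]^2$ of
\[
r_\nu=1-e^{-as_\nu/(2\nu)},\qquad s_\nu=1-e^{-ar_\nu/(2(1-\nu))}.
\]
For $a\ge a_0$ the maximum is at $\nu=\frac12$.
\item[(iv)] For $a\ge a_0$ the extremal kernels are exactly those with $\deg_W=a$ a.e. For $a<a_0$ they are exactly those for which there is a partition $\Omega=A\cup B$ with $\mu(A)=\nu$ as in (ii), $W=0$ a.e.\ on $(A\times A)\cup(B\times B)$, $\deg_W=\frac a{2\nu}$ a.e.\ on $A$ and $\deg_W=\frac a{2(1-\nu)}$ a.e.\ on $B$.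
\item[(v)] The function $\Psi$ is strictly concave, continuously differentiable and strictly increasing on $(0,\infty)$. The supremum over all integrable kernels has the same value, and (iv) holds for integrable kernels.
\end{enumerate}
\end{theorem}

In (ii), $r$ and $s$ are the survival probabilities from a type in $A$ and in $B$. Since $x<y$ gives $rx<sy$, the part $A$ with the smaller survival probability is the larger part. As a numerical illustration, not used in the proof: at $a\approx1.50$ one has $(x,y)\approx(0.825,2.175)$ and $\Psi\approx0.625$, against $\theta\approx0.583$; at $a\approx0.745$ one has $(x,y)\approx(0.374,3.626)$ and $\Psi\approx0.334$, against $\theta=0$.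

\subsection{Outline of the proof}

Section~\ref{sec:fixed} recalls the fixed-point equation for survival and shows that each point $(L(x,y),M(x,y))$ is realized by a complete bipartite kernel. Section~\ref{sec:edge} shows conversely that every linear inequality $M\le\alpha+\kappa L$ with $\alpha,\kappa\ge0$ transfers to all kernels, so that $\Psi$ is the concave envelope of these points and the origin. It remains to find where a supporting line touches the set. We do not verify a two-variable inequality for each line. Instead, compactness shows that touching points exist, calculus confines them to a curve $\mathcal C$ (Sections~\ref{sec:contact} and~\ref{sec:curve}), and the intercept $\alpha$ turns out to be injective on $\mathcal C$. So each line has at most one candidate, and that candidate must be the touching point. Section~\ref{sec:proof} derives the theorem from this. The injectivity rests on one Hessian estimate, proved in Section~\ref{sec:hessian}.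

\section{Survival probabilities as fixed points}\label{sec:fixed}

We work with integrable kernels from the start. For measurable $\phi:\Omega\to[0,1]$ put $(W\phi)(u)=\int_\Omega W(u,v)\phi(v)\,d\mu(v)$. Let $\rho_W(u)$ be the probability of survival from a root of type $u$, so that $\rho(W)=\int\rho_W\,d\mu$.

\begin{lemma}\label{lem:fixed}
Let $W$ be an integrable kernel.
\begin{enumerate}
\item[(a)] $\rho_W=1-e^{-W\rho_W}$ a.e.
\item[(b)] If $\phi:\Omega\to[0,1]$ is measurable and $\phi\le1-e^{-W\phi}$ a.e., then $\rho_W\ge\phi$ a.e.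
\end{enumerate}
\end{lemma}

\begin{proof}
The set of types of infinite degree is null, since $\int\deg_W\,d\mu<\infty$. The root avoids a given null set almost surely, and so do the children of a vertex of finite degree, because their intensity measure is absolutely continuous. By induction on the generation, almost surely every vertex has a type of finite degree and hence finitely many children. By K\"onig's lemma (an infinite tree in which every vertex has finitely many children contains an infinite path), the tree is infinite if and only if it reaches every generation.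

Let $\rho_n(u)$ be the probability of reaching generation $n$ from a root of type $u$. Then $\rho_0=1$ and $\rho_n\downarrow\rho_W$. Recall Poisson thinning: if each point $v$ of a Poisson process with intensity $\Lambda$ is kept independently with probability $f(v)$, the number of kept points is Poisson with mean $\int f\,d\Lambda$. Keep the children whose own subtree reaches depth $n$. This gives $\rho_{n+1}(u)=1-e^{-(W\rho_n)(u)}$ whenever $\deg_W(u)<\infty$, and (a) follows by dominated convergence. For (b), $\rho_0\ge\phi$, and $\rho_n\ge\phi$ a.e.\ implies $\rho_{n+1}\ge1-e^{-W\phi}\ge\phi$ a.e.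
\end{proof}

For $W_{a,\nu}$ the equation in (a) is the transcendental system in Theorem~\ref{thm:main}(iii). It becomes explicit if we take as parameters the values $x$ and $y$ of $W\phi$ on the two parts, and solve for $\nu$ and $a$.

\begin{lemma}\label{lem:lower}
Let $x,y>0$, $\nu=\frac{sy}{rx+sy}$ and $a=L(x,y)$. Then
\begin{equation}\label{eq:degrees}
\frac a{2\nu}=\frac xs,\qquad \frac a{2(1-\nu)}=\frac yr,\qquad \nu r+(1-\nu)s=M(x,y).
\end{equation}
If $\Omega=A\cup B$ is a partition with $\mu(A)=\nu$, and $W$ is a kernel that vanishes a.e.\ on $(A\times A)\cup(B\times B)$ and has degree $\frac a{2\nu}$ a.e.\ on $A$ and $\frac a{2(1-\nu)}$ a.e.\ on $B$, then $\|W\|_1=a$ and $\rho(W)\ge M(x,y)$. This applies to $W_{a,\nu}$.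
\end{lemma}

\begin{proof}
The identities \eqref{eq:degrees} follow by substituting $\nu=\frac{sy}{rx+sy}$ and $1-\nu=\frac{rx}{rx+sy}$. Integrating the degrees gives $\|W\|_1=\frac a2+\frac a2$. Let $\phi=r\mathbf 1_A+s\mathbf 1_B$. Then $W\phi=s\cdot\frac xs=x$ a.e.\ on $A$ and $W\phi=r\cdot\frac yr=y$ a.e.\ on $B$, so $\phi=1-e^{-W\phi}$ a.e. By Lemma~\ref{lem:fixed}(b), $\rho(W)\ge\int\phi\,d\mu=M(x,y)$.
\end{proof}

Sets of prescribed measure exist because $\mu$ is atomless. This is the only use of that hypothesis, here and in Proposition~\ref{prop:envelope}. On a one-point space the only kernel is $W\equiv a$, and the answer would be $\theta(a)$.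

\section{An inequality on each edge}\label{sec:edge}

\subsection{The idea in the simplest case}

Fix an integrable kernel $W$, write $\rho=\rho_W$, and let $S=\{\rho>0\}$ and $\ell=W\rho$. By Lemma~\ref{lem:fixed}(a), $\rho=1-e^{-\ell}$ and $0<\ell<\infty$ a.e.\ on $S$. The difficulty in an upper bound is that $\rho(u)$ depends on the whole kernel. The remedy is to spread $\rho(u)$ over the edges at $u$. Put $\omega(u,v)=W(u,v)\rho(u)\rho(v)$. For a.e.\ $u\in S$ we have $\int_S\omega(u,v)\,d\mu(v)=\rho(u)\ell(u)$, and therefore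
\begin{equation}\label{eq:three}
\iint_{S\times S}\frac{\omega}{\ell(u)}=\rho(W),\qquad
\iint_{S\times S}\frac{\omega}{\rho(u)\ell(u)}=\mu(S),\qquad
\iint_{S\times S}\frac{\omega}{\rho(u)\rho(v)}=\iint_{S\times S}W .
\end{equation}
Because $W$ is symmetric, the first two identities also hold with $v$ in place of $u$ in the denominators. The objective and both constraints, $\mu(S)\le1$ and $\iint_{S\times S}W\le a$, are now integrals against the same weight $\omega$ of functions of the two numbers $\ell(u),\ell(v)$. An inequality between these functions gives an inequality between the integrals.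

\begin{example}\label{ex:half}
We claim that $\frac1x+\frac1y<\frac1{rs}$ for all $x,y>0$. Since $\coth t>\frac1t$, we have $\frac1r=\frac12(1+\coth\frac x2)>\frac1x+\frac12$, and likewise for $s$. If $y\ge2$, then $\frac1{rs}>\frac1r>\frac1x+\frac1y$; the case $x\ge2$ is symmetric. If $x,y<2$, then
\[
\frac1{rs}-\frac1x-\frac1y>\Bigl(\frac1x+\frac12\Bigr)\Bigl(\frac1y+\frac12\Bigr)-\frac1x-\frac1y=\Bigl(\frac1x-\frac12\Bigr)\Bigl(\frac1y-\frac12\Bigr)>0 .
\]
Take $x=\ell(u)$ and $y=\ell(v)$, so that $r=\rho(u)$ and $s=\rho(v)$, multiply by $\omega$ and integrate. By \eqref{eq:three}, $2\rho(W)\le\|W\|_1$. With \eqref{eq:star} this gives $1-e^{-a/2}\le\Psi(a)\le\frac a2$, which determines $\Psi(a)$ up to $O(a^2)$ as $a\to0$. The bound says nothing for $a\ge2$, because it ignores the constraint $\mu(S)\le1$.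
\end{example}

\subsection{The general inequality}

To use both constraints, give them multipliers $\alpha$ and $\kappa$ and define
\begin{equation}\label{eq:H}
H(x,y)=H(x,y;\alpha,\kappa)=\frac1x+\frac1y-\alpha\Bigl(\frac1{rx}+\frac1{sy}\Bigr)-\frac{2\kappa}{rs}.
\end{equation}
Multiplying by $rsxy$ gives $rs(x+y)-\alpha(rx+sy)-2\kappa xy$, that is,
\begin{equation}\label{eq:HLM}
H(x,y)=\frac{rx+sy}{rsxy}\,\bigl(M(x,y)-\alpha-\kappa L(x,y)\bigr).
\end{equation}
So $H\le0$ everywhere if and only if the line $t\mapsto\alpha+\kappa t$ lies above all the points $(L(x,y),M(x,y))$. Example~\ref{ex:half} is the case $\alpha=0$, $\kappa=\frac12$.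

\begin{lemma}\label{lem:edge}
Let $W$ be an integrable kernel with $\|W\|_1=a$. For all real $\alpha,\kappa$,
\begin{equation}\label{eq:edge}
\iint_{S\times S}H(\ell(u),\ell(v))\,\omega(u,v)\,d\mu\,d\mu=2\rho(W)-2\alpha\mu(S)-2\kappa\iint_{S\times S}W .
\end{equation}
If $\alpha,\kappa\ge0$ and $H\le0$ on $(0,\infty)^2$, then $\rho(W)\le\alpha+\kappa a$.
\end{lemma}

\begin{proof}
The integrals in \eqref{eq:three} are finite, and \eqref{eq:edge} is the linear combination of them and their mirror images prescribed by \eqref{eq:H}. If $H\le0$, the left side is at most $0$. Since $\alpha,\kappa\ge0$, we may replace $\mu(S)$ by $1$ and $\iint_{S\times S}W$ by $a$.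
\end{proof}

\begin{remark}\label{rem:symmetry}
Without symmetry the problem degenerates. Let $\mu(B)=\lambda$, $A=\Omega\setminus B$ and $0<\eta<a$, and let $W(u,v)$ equal $\frac{a-\eta}{\lambda(1-\lambda)}$ on $A\times B$, $\frac\eta{\lambda^2}$ on $B\times B$ and $0$ for $v\in A$. The integral of $W$ is $a$, types in $B$ survive with probability $\theta(\eta/\lambda)$, and the survival probability is at least $(1-\lambda)(1-e^{-(a-\eta)\theta(\eta/\lambda)})$. Letting $\lambda\to0$ and then $\eta\to0$ shows that the bound \eqref{eq:jensen} would be sharp. With symmetry, edges into $B$ must be paid for twice, and the star gives only $1-e^{-a/2}$.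
\end{remark}

\subsection{The concave envelope}

Let $\mathcal Z=\{(0,0)\}\cup\{(L(x,y),M(x,y)):x,y>0\}$. The origin stands for the zero kernel; set $\Psi(0)=0$. A \emph{supporting line at $a$} of a concave function $f$ on $[0,\infty)$ is a line $t\mapsto\alpha+\kappa t$ that is at least $f(t)$ for all $t\ge0$, with equality at $t=a$. If $f$ is finite, there is one at every $a>0$.

\begin{proposition}\label{prop:envelope}
For all $a\ge0$, $\Psi(a)=\sup\{b:(a,b)\in\operatorname{conv}\mathcal Z\}$, and $\rho(W)\le\Psi(a)$ for every integrable kernel with $\|W\|_1=a$. The function $\Psi$ is concave and tends to $1$ at infinity. Every supporting line $\alpha+\kappa t$ of $\Psi$ at a point $a>0$ has $0\le\alpha<1$, $\kappa>0$, and $H(\cdot,\cdot\,;\alpha,\kappa)\le0$ on $(0,\infty)^2$.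
\end{proposition}

\begin{proof}
Let $\Phi(a)$ be the supremum over the convex hull. We have $L(x,x)=x/r\to\infty$ and $M(x,x)=r\to1$ as $x\to\infty$. The segments from the origin to these points show that $\Phi$ is defined and nonnegative on $[0,\infty)$. It is concave, and $\Phi(0)=0$ because $L>0$.

\emph{$\Phi\le\Psi$.} Convex combinations are realized by placing kernels on disjoint parts of $\Omega$. Let $(a,b)=\sum_i\lambda_i(L(x_i,y_i),M(x_i,y_i))$ be a finite sum with $\lambda_i>0$ and $\sum_i\lambda_i\le1$, the remaining weight being on the origin. Let $r_i,s_i,\nu_i$ belong to $(x_i,y_i)$ as in Lemma~\ref{lem:lower}, and let $a_i=L(x_i,y_i)$. Choose disjoint sets $A_i,B_i$ of measures $\lambda_i\nu_i$ and $\lambda_i(1-\nu_i)$, and let $W$ equal $\frac{a_i}{2\lambda_i\nu_i(1-\nu_i)}$ on $(A_i\times B_i)\cup(B_i\times A_i)$ and $0$ elsewhere. The degrees are $\frac{a_i}{2\nu_i}$ on $A_i$ and $\frac{a_i}{2(1-\nu_i)}$ on $B_i$, so $\|W\|_1=\sum_i\lambda_ia_i=a$, and by \eqref{eq:degrees} the function $\phi=\sum_i(r_i\mathbf 1_{A_i}+s_i\mathbf 1_{B_i})$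 satisfies $\phi=1-e^{-W\phi}$ and $\int\phi\,d\mu=b$. Hence $\Psi(a)\ge\rho(W)\ge b$.

\emph{Supporting lines.} By \eqref{eq:jensen}, $\Phi(a)\le1-e^{-a}<1$. A nonnegative concave function on $[0,\infty)$ is nondecreasing, and $\Phi(x/r)\ge r$, so $\Phi\to1$. Let $\alpha+\kappa t$ support $\Phi$ at $a>0$. Then $\alpha\ge\Phi(0)=0$. If $\kappa\le0$, then $\Phi(t)\le\alpha+\kappa a=\Phi(a)<1$ for $t\ge a$, contradicting $\Phi\to1$. So $\kappa>0$ and $\alpha<\Phi(a)<1$. The line lies above $\mathcal Z$, so $H\le0$ by \eqref{eq:HLM}.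

\emph{$\Psi\le\Phi$.} Lemma~\ref{lem:edge} gives $\rho(W)\le\alpha+\kappa a=\Phi(a)$ for every integrable $W$ with $\|W\|_1=a$.
\end{proof}

A \emph{contact pair} of a supporting line is a pair $(x,y)$ with $M(x,y)=\alpha+\kappa L(x,y)$, equivalently $H(x,y)=0$. Since $L$, $M$ and $H$ are symmetric in $(x,y)$, we always order contact pairs so that $x\le y$. The set $\mathcal Z$ is neither closed nor bounded; for example, it accumulates at the star points $(2x,1-e^{-x})$ as $y\to\infty$. The next lemma shows that a supporting line does not touch only at such limits.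

\begin{lemma}\label{lem:compact}
Let $\alpha+\kappa t$ be a supporting line of $\Psi$ at $a>0$. Then $(a,\Psi(a))$ is a convex combination of points $(L(x,y),M(x,y))$ with $(x,y)$ a contact pair and, only if $\alpha=0$, of the origin.
\end{lemma}

\begin{proof}
By Carath\'eodory's theorem every point of the convex hull of a planar set is a convex combination of three points of the set. So there are points $\sum_{i=1}^3\lambda_i^nz_i^n=(a,b_n)$ with $z_i^n\in\mathcal Z$ and $b_n\to\Psi(a)$. For $z=(z',z'')\in\mathcal Z$ let $\delta(z)=\alpha+\kappa z'-z''\ge0$. Then $\sum_i\lambda_i^n\delta(z_i^n)=\Psi(a)-b_n\to0$. Since $0\le z''\le1$ and $\alpha\ge0$, we have $\kappa z'\le\delta(z)+1$. Pass to a subsequence with $\lambda_i^n\to\lambda_i$ for each $i$.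

If $\lambda_i=0$, then $\lambda_i^n(z_i^n)'\le(\lambda_i^n\delta(z_i^n)+\lambda_i^n)/\kappa\to0$, so $\lambda_i^nz_i^n\to0$ and the term disappears in the limit. Let $\lambda_i>0$. Then $\delta(z_i^n)\to0$. If $z_i^n$ is the origin for infinitely many $n$, then $\alpha=\delta(0,0)=0$. Otherwise $z_i^n$ comes from a pair $x_n\le y_n$, and along a subsequence $(x_n,y_n)\to(x,y)\in[0,\infty]^2$. Write $L_n,M_n,r_n,s_n$ for the values at $(x_n,y_n)$.

\emph{Case $x=\infty$.} Then $L_n=2/(r_n/y_n+s_n/x_n)\to\infty$, which contradicts $\kappa L_n\le\delta(z_i^n)+1$.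

\emph{Case $x=0$.} Then $M_n\le r_ns_n(x_n+y_n)/(s_ny_n)\le2r_n\to0$, so $\alpha+\kappa L_n\to0$. Hence $\alpha=0$ and $z_i^n$ tends to the origin.

\emph{Case $0<x<y=\infty$.} Then $L_n\to2x$ and $M_n\to r$, so $2\kappa x=r-\alpha$. For this $x$ and a finite $y_1$, with $s_1=1-e^{-y_1}$,
\[
rs_1xy_1\,H(x,y_1)=rs_1(x+y_1)-\alpha(rx+s_1y_1)-(r-\alpha)y_1=rx(s_1-\alpha)-(r-\alpha)y_1e^{-y_1}.
\]
As $y_1\to\infty$ this tends to $rx(1-\alpha)$, which is positive because $\alpha<1$. This contradicts $H\le0$.

\emph{Case $0<x\le y<\infty$.} By continuity $(x,y)$ is a contact pair and $z_i^n\to(L(x,y),M(x,y))$.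
\end{proof}

\section{Conditions at a contact pair}\label{sec:contact}

A contact pair is an interior maximum point of $H$ with value $0$. So $H=H_x=H_y=0$ there, and the Hessian $\nabla^2H$ is negative semidefinite. The three equations are linear in $\alpha$ and $\kappa$. They determine both multipliers from the pair and leave one relation between $x$ and $y$. Put
\begin{gather*}
X=e^x-1,\qquad Y=e^y-1,\qquad D=XY,\qquad\Delta=D-xy,\\
p=Y+x,\qquad q=X+y,\qquad Z=p+q .
\end{gather*}
Here $\Delta>0$ since $X>x$ and $Y>y$. Expanding both sides gives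
\begin{equation}\label{eq:Xp}
Xp=xq+\Delta,\qquad Yq=yp+\Delta .
\end{equation}
Define the smooth functions
\begin{gather*}
\alpha_1=r\Bigl(1-\frac{xp}\Delta\Bigr),\qquad\alpha_2=s\Bigl(1-\frac{yq}\Delta\Bigr),\qquad\kappa_*=\frac{rsZ}{2\Delta},\\
N=e^y(1+x)-e^x(1+y)-(x+y)\Bigl(\frac yr-\frac xs\Bigr).
\end{gather*}
The equation $N=0$ is the first equation in \eqref{eq:system}.

\begin{lemma}\label{lem:first}
Let $x,y>0$ and $\alpha,\kappa$ be real. Then $H=H_x=H_y=0$ at $(x,y)$ if and only if
\begin{equation}\label{eq:critical}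
\alpha=\alpha_1(x,y)=\alpha_2(x,y),\qquad\kappa=\kappa_*(x,y).
\end{equation}
Moreover $\alpha_2-\alpha_1=rsN/\Delta$.
\end{lemma}

\begin{proof}
Fix $\alpha,\kappa$ and let $\beta=\alpha/r$, $\gamma=\alpha/s$, $K=2\kappa/(rs)$, so that $H=\frac{1-\beta}x+\frac{1-\gamma}y-K$. From $(1/r)'=-e^{-x}/r^2=-1/(rX)$ we get $\beta_x=-\beta/X$ and $K_x=-K/X$. Hence
\begin{equation}\label{eq:Hx}
xX\,H_x=-(1-\beta)\frac Xx+\beta+Kx ,
\end{equation}
and symmetrically for $H_y$. So $H_x=H_y=0$ means $\frac{1-\beta}x=\frac{1+Kx}{X+x}$ and $\frac{1-\gamma}y=\frac{1+Ky}{Y+y}$. Given these, $H=0$ reads $(1+Kx)(Y+y)+(1+Ky)(X+x)=K(X+x)(Y+y)$, that is,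
\[
Z=K\bigl[(X+x)(Y+y)-x(Y+y)-y(X+x)\bigr]=K\Delta .
\]
With $K=Z/\Delta$ we have $\Delta(1+Kx)=XY+xX+xY+x^2=(X+x)p$ and likewise $\Delta(1+Ky)=(Y+y)q$. Thus the three equations are equivalent to $K=Z/\Delta$, $1-\beta=xp/\Delta$, $1-\gamma=yq/\Delta$, which is \eqref{eq:critical}.

For the last claim, $\Delta-yq=X(Y-y)-y(x+y)$, $\Delta-xp=Y(X-x)-x(x+y)$, $X/r=e^x$ and $Y/s=e^y$. Therefore
\[
\frac{\Delta(\alpha_2-\alpha_1)}{rs}=\frac{\Delta-yq}r-\frac{\Delta-xp}s=e^x(Y-y)-e^y(X-x)-(x+y)\Bigl(\frac yr-\frac xs\Bigr)=N.\qedhere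
\]
\end{proof}

\begin{lemma}\label{lem:second}
Let $U=Xp-2q$, $V=Yq-2p$ and $\Theta=DUV-xyZ^2$. At a point where \eqref{eq:critical} holds,
\[
H_{xx}=-\frac U{xX\Delta},\qquad H_{yy}=-\frac V{yY\Delta},\qquad H_{xy}=-\frac Z{D\Delta},\qquad\det\nabla^2H=\frac\Theta{xyD^2\Delta^2}.
\]
\end{lemma}

\begin{proof}
Since $H_x=0$ at the point, $xXH_{xx}$ equals the $x$-derivative of the right side of \eqref{eq:Hx}, which is
\[
-\frac\beta x-(1-\beta)\Bigl(\frac{X+1}x-\frac X{x^2}\Bigr)-\frac{\beta+Kx}X+K .
\]
By $H_x=0$ we have $\frac{\beta+Kx}X=\frac{1-\beta}x$ and $K=(1-\beta)\frac X{x^2}-\frac\beta x$. Substituting, and then using $1-\beta=xp/\Delta$ and \eqref{eq:Xp},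
\[
xXH_{xx}=-\frac1x\Bigl[2+(1-\beta)\frac{X(x-2)}x\Bigr]=-\frac{2\Delta-2Xp+xXp}{x\Delta}=-\frac{Xp-2q}\Delta .
\]
The formula for $H_{yy}$ is the mirror image. Only $K$ depends on both variables, so $H_{xy}=-K_{xy}=-K/(XY)=-Z/(D\Delta)$. The determinant follows.
\end{proof}

On the diagonal $N$ vanishes identically, so the first-order conditions exclude nothing. The second-order condition does, and it is the source of the function $k$.

\begin{lemma}\label{lem:diagonal}
If $(x,x)$ is a contact pair, then $x\ge m_0$. The function $x\mapsto\alpha_1(x,x)$ is a strictly increasing bijection from $[m_0,\infty)$ onto $[\alpha_0,1)$, where $\alpha_0=\alpha_1(m_0,m_0)>0$.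
\end{lemma}

\begin{proof}
For $x=y$ we have $p=q=X+x$, $U=V=(X+x)(X-2)$ and $Z=2(X+x)$. The direction $(-1,1)$ makes the two parts unequal, and the second derivative of $H$ in this direction is
\[
H_{xx}-2H_{xy}+H_{yy}=-\frac{2(XU-xZ)}{xX^2\Delta}=-\frac{2(X+x)}{xX^2\Delta}\,k(x).
\]
It is at most $0$ at a maximum, so $k(x)\ge0$ and $x\ge m_0$. Next, $\Delta=(X-x)(X+x)$ gives $\alpha_1(x,x)=r\bigl(1-\frac1{\eta-1}\bigr)$ with $\eta=X/x$. The function $\eta=\sum_{i\ge0}x^i/(i+1)!$ increases to $\infty$, and $\eta>2$ at $x=1.36$ because $e^{1.36}-1>2.89>2.72$. So on $[m_0,\infty)$ both factors are positive, continuous and strictly increasing, with limit $1$.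
\end{proof}

\section{The curve $N=0$}\label{sec:curve}

Off the diagonal, a contact pair satisfies $N=0$. To describe this set, use coordinates along and across the diagonal. For $0<x<y$ put
\[
m=\frac{x+y}2,\quad d=\frac{y-x}2,\quad E=e^m-1,\quad\sigma=\frac{\sinh d}d,\quad c=\cosh m-\cosh d,
\]
so that $0<d<m$, $c>0$ and $k(m)=E^2-2E-2m$. We first remove the factor $d$ that accounts for the diagonal. On the one hand,
\[
e^y(1+x)-e^x(1+y)=2e^m\bigl[(1+m)\sinh d-d\cosh d\bigr].
\]
On the other hand, $\frac1r=\frac12(1+\coth\frac x2)$, $\sinh\frac x2\sinh\frac y2=\frac c2$, and the addition formulas give $\coth\frac x2-\coth\frac y2=\frac{2\sinh d}c$ and $\coth\frac x2+\coth\frac y2=\frac{2\sinh m}c$, so that $\frac yr-\frac xs=d+\frac{m\sinh d+d\sinh m}c$. Hence $N=2d(F-G)$ with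
\begin{equation}\label{eq:FG}
F=e^m\bigl[(1+m)\sigma-\cosh d\bigr]=e^m\sum_{i\ge0}\frac{(m-2i)d^{2i}}{(2i+1)!},\qquad G=m+\frac{m(m\sigma+\sinh m)}c .
\end{equation}
To remove the pole at $d=m$, put
\[
J=\frac c\sigma(F-G)=ce^m(1+m-d\coth d)-m(c+\sinh m)\frac d{\sinh d}-m^2 .
\]
The functions $N$, $F-G$ and $J$ differ by positive smooth factors, so they have the same sign and the same simple zeros in $d$. At $d=m$ we have $c=0$ and $J=-2m^2$. At $d=0$ use $\cosh m-1=\frac{E^2}{2(E+1)}$ and $\sinh m=\frac{E(E+2)}{2(E+1)}$: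
\[
J\big|_{d=0}=mE(\cosh m-1)-m\sinh m-m^2=m\Bigl[\frac{E(E^2-E-2)}{2(E+1)}-m\Bigr]=\frac m2\,k(m).
\]
So the same function $k$ decides whether $J$ has opposite signs at the two ends.

\begin{lemma}\label{lem:zero}
For $m\le m_0$ we have $N<0$ for all $d\in(0,m)$. For $m>m_0$ there is exactly one $d(m)\in(0,m)$ with $N=0$; this zero is simple in $d$, and $N>0$ for $d<d(m)$, $N<0$ for $d>d(m)$.
\end{lemma}

\begin{proof}
In view of the end values of $J$, it suffices to show for each $m$ that $F-G$ or $J$ has negative $d$-derivative on $(0,m)$.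

\emph{Case $m\le2$.} In the series for $F$ the coefficients with $i\ge1$ are at most $0$, so $F_d\le0$. In $G$ the numerator increases in $d$ and the denominator has $c_d=-\sinh d<0$, so $G_d>0$.

\emph{Case $m\ge2$.} Now $F$ need not be monotone, and we use $J$. From $(d\coth d)'=\frac{\sinh d\cosh d-d}{\sinh^2d}$ and $(\frac d{\sinh d})'=-\frac{d\cosh d-\sinh d}{\sinh^2d}$ we obtain, with $u=d\cosh d-\sinh d>0$,
\begin{align*}
\sinh^2d\cdot J_d={}&c\bigl[mu-e^m(\sinh d\cosh d-d)\bigr]\\
&+\bigl[mu\sinh m+md\sinh^2d-e^m\sinh^2d\,((1+m)\sinh d-d\cosh d)\bigr].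
\end{align*}
The first bracket is negative, since $m<e^m$ and $\sinh d\cosh d-d-u=(\sinh d-d)(\cosh d+1)>0$. For the second bracket use $\sinh m\le\frac12e^m$; it remains to show
\begin{equation}\label{eq:Jd}
\tfrac m2u+me^{-m}d\sinh^2d\le\sinh^2d\,\bigl((1+m)\sinh d-d\cosh d\bigr).
\end{equation}
Note that $u\le\frac13\sinh^3d$, because both sides vanish at $0$ and their derivatives satisfy $d\sinh d\le\sinh^2d\cosh d$.

Let $d\le2$. With $d\le\sinh d$ and $e^{-m}<0.14$, the left side of \eqref{eq:Jd} is at most $(\frac16+0.14)m\sinh^3d\le0.31\,m\sinh^3d$. The right side is $(1+m-d\coth d)\sinh^3d$. Since $d\coth d$ is increasing, $d\coth d\le2\coth2<2.08<1+0.69m$, so $1+m-d\coth d>0.31m$.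

Let $d\ge2$. The right side minus the left side of \eqref{eq:Jd} equals
\[
m\bigl(\sinh^3d-\tfrac12u\bigr)+\sinh^3d-d\sinh^2d\cosh d-me^{-m}d\sinh^2d .
\]
The coefficient $\sinh^3d-\frac12u$ is positive, $m\ge d$, and $me^{-m}\le de^{-d}$. Replacing $m$ by $d$ and using $\cosh d-\sinh d=e^{-d}$ gives the lower bound
\[
\sinh^2d\,\bigl[\sinh d-(d+d^2)e^{-d}\bigr]-\tfrac d2u .
\]
For $d\ge2$ the function $(d+d^2)e^{-d}$ decreases, so it is at most $6e^{-2}<0.82$, while $\sinh d>3.62$. Also $\frac d2u\le\frac{d^2}2\cosh d\le0.52\,d^2\sinh d$, as $\coth d\le\coth2<1.04$. The lower bound is thus at least $\sinh d\,(2.8\sinh d-0.52d^2)$, which is positive because $\sinh d\ge d+\frac{d^3}6\ge\frac2{\sqrt6}d^2>0.81d^2$.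
\end{proof}

The zero $d(m)$ is simple and unique, so by the implicit function theorem it is a $C^1$ function of $m\in(m_0,\infty)$. Let
\[
\Gamma(m)=(m-d(m),\,m+d(m)),\qquad\hat\alpha(m)=\alpha_1(\Gamma(m)),\qquad\hat\kappa(m)=\kappa_*(\Gamma(m)),
\]
and write $\Gamma$ also for the image curve, which is the set of all pairs $x<y$ with $N=0$. By Lemma~\ref{lem:first}, $\alpha_1=\alpha_2$ on $\Gamma$.

\begin{lemma}\label{lem:ends}
$\hat\alpha(m)\to\alpha_0$ as $m\downarrow m_0$, and $\hat\alpha(m)\to0$ as $m\to\infty$.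
\end{lemma}

\begin{proof}
Let $0<\varepsilon<m_0$. By Lemma~\ref{lem:zero}, $N<0$ at $(m,d)=(m_0,\varepsilon)$, hence at $(m,\varepsilon)$ for $m$ near $m_0$, and so $d(m)<\varepsilon$. Thus $\Gamma(m)\to(m_0,m_0)$, and $\alpha_1$ is continuous.

Now let $d=m-\varepsilon$ and $m\to\infty$. Then $c\sim\frac12(1-e^{-\varepsilon})e^m$, $1+m-d\coth d\to1+\varepsilon$, and $(c+\sinh m)/\sinh d$ stays bounded. So the first term of $J$ grows like a positive multiple of $e^{2m}$ and the others are $O(m^2)$. Hence $J>0$ and $d(m)>m-\varepsilon$ for large $m$. Thus $x\to0$ and $y\to\infty$ along $\Gamma$. The quantity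
\[
\frac{xp}\Delta=\frac xX\cdot\frac{1+x/Y}{1-(x/X)(y/Y)}
\]
tends to $1$, and $r\to0$, so $\alpha_1\to0$.
\end{proof}

We want $\hat\alpha$ to be monotone. Differentiating its formula along an implicitly defined curve is unattractive. But $\hat\alpha'$ can vanish only where the Hessian of $H$ degenerates, and this is excluded by the following estimate, proved in Section~\ref{sec:hessian}.

\begin{proposition}\label{prop:theta}
$\Theta>0$ at every point of $\Gamma$.
\end{proposition}

\begin{corollary}\label{cor:bijection}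
Let $\mathcal C=\{(x,x):x\ge m_0\}\cup\Gamma$. The function $\alpha_1$ is a bijection from $\mathcal C$ onto $(0,1)$; it maps the diagonal part onto $[\alpha_0,1)$ and $\Gamma$ onto $(0,\alpha_0)$. Every contact pair $z$ of a supporting line $\alpha+\kappa t$ lies in $\mathcal C$ and satisfies $\alpha_1(z)=\alpha$ and $\kappa_*(z)=\kappa$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:first}, $H$, $H_x$ and $H_y$ vanish at $(\Gamma(m);\hat\alpha(m),\hat\kappa(m))$ for all $m>m_0$. Differentiate $H=0$ in $m$. The gradient term vanishes, so $\hat\alpha'H_\alpha+\hat\kappa'H_\kappa=0$ with $H_\kappa=-\frac2{rs}\ne0$. Suppose $\hat\alpha'(m)=0$. Then $\hat\kappa'(m)=0$, and differentiating $H_x=H_y=0$ gives $\nabla^2H\cdot\Gamma'(m)=0$. The coordinates of $\Gamma'(m)$ sum to $2$, so $\Gamma'(m)\ne0$ and $\det\nabla^2H=0$. This contradicts Lemma~\ref{lem:second} and Proposition~\ref{prop:theta}. So the continuous function $\hat\alpha'$ has no zero, and by Lemma~\ref{lem:ends} $\hat\alpha$ is a strictly decreasing bijection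 from $(m_0,\infty)$ onto $(0,\alpha_0)$. Together with Lemma~\ref{lem:diagonal} this proves the first assertion. A contact pair satisfies \eqref{eq:critical}. If $x=y$, it lies in $\mathcal C$ by Lemma~\ref{lem:diagonal}; if $x<y$, then $N=0$ by Lemma~\ref{lem:first}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{Step 1: one contact pair.} Let $a>0$ and let $\alpha+\kappa t$ be a supporting line of $\Psi$ at $a$. By Corollary~\ref{cor:bijection} it has at most one contact pair, and none if $\alpha=0$. If $\alpha=0$, Lemma~\ref{lem:compact} would make $(a,\Psi(a))$ the origin. So $\alpha>0$, there is exactly one contact pair $z$, and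
\begin{equation}\label{eq:touch}
(a,\Psi(a))=(L(z),M(z)).
\end{equation}

\emph{Step 2: regularity of $\Psi$.} By \eqref{eq:touch}, $z$ is a contact pair of every supporting line at $a$, and such a line has intercept $\alpha_1(z)$ and slope $\kappa_*(z)$. So the supporting line at $a$ is unique. A concave function with a unique supporting line at each point of an open interval is differentiable there, and its derivative, being monotone and having the intermediate value property, is continuous. Thus $\Psi$ is $C^1$ on $(0,\infty)$, and $\Psi'>0$ by Proposition~\ref{prop:envelope}.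

Let $\alpha(a)=\Psi(a)-a\Psi'(a)\in(0,1)$ be the intercept and $z(a)\in\mathcal C$ the contact pair at $a$. The function $\alpha(\cdot)$ is continuous. It is nondecreasing: for $a<b$, concavity gives $\Psi(b)-\Psi(a)\ge(b-a)\Psi'(b)$, so $\alpha(b)-\alpha(a)\ge a(\Psi'(a)-\Psi'(b))\ge0$. It is injective, because $\alpha(a)$ determines $z(a)$ by Corollary~\ref{cor:bijection} and $a=L(z(a))$. As $a\to0$, $\alpha(a)\le\Psi(a)\le1-e^{-a}\to0$. As $a\to\infty$, $0\le a\Psi'(a)\le2(\Psi(a)-\Psi(a/2))\to0$, so $\alpha(a)\to1$. Hence $\alpha(\cdot)$ is an increasing bijection from $(0,\infty)$ onto $(0,1)$. If $\Psi$ were affine on an interval, $\alpha(\cdot)$ would be constant there; so $\Psi$ is strictly concave. This proves the first sentence of (v).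

\emph{Step 3: the two regimes.} Since $\alpha_1(z(a))=\alpha(a)$, the map $a\mapsto z(a)$ is a bijection from $(0,\infty)$ onto $\mathcal C$, and its inverse is $L$. This is the point where the candidates become actual contact pairs. The intercept $\alpha_0$ belongs to the pair $(m_0,m_0)$, hence to $a=L(m_0,m_0)=a_0$. So $z(a)$ is diagonal for $a\ge a_0$, and $L$ maps $\Gamma$ bijectively onto $(0,a_0)$.

If $a\ge a_0$ and $z(a)=(x,x)$, then $a=x/r$ and $\Psi(a)=M(x,x)=r=\theta(a)$, which is the survival probability of $W\equiv a$. This is (i). If $a<a_0$, the solutions $x<y$ of \eqref{eq:system} are the points of $\Gamma$ with $L=a$, and $z(a)$ is the only one. By \eqref{eq:touch}, $\Psi(a)=M(x,y)$, and by Lemma~\ref{lem:lower} the bounded kernel $W_{a,\nu}$ attains this value. This is (ii), except for the strict comparison with $W\equiv a$.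

\emph{Step 4: extremal kernels.} By Proposition~\ref{prop:envelope} the supremum over integrable kernels is also $\Psi(a)$. Let $W$ be integrable with $\|W\|_1=a$ and $\rho(W)=\Psi(a)=\alpha+\kappa a$, where $\alpha+\kappa t$ is the supporting line at $a$ and $(x,y)=z(a)$. In \eqref{eq:edge} the left side is at most $0$, while the right side equals $2\alpha(1-\mu(S))+2\kappa(a-\iint_{S\times S}W)\ge0$. So both sides vanish. Since $\alpha>0$, we get $\mu(S)=1$. Since $H\le0$, we get $H(\ell(u),\ell(v))=0$ for a.e.\ $(u,v)$ with $W(u,v)>0$, and for such $(u,v)$ the pair $(\ell(u),\ell(v))$ is $(x,y)$ or $(y,x)$. For a.e.\ $u$ we have $(W\rho)(u)=\ell(u)>0$, so $W(u,\cdot)>0$ on a set of positive measure, and by Fubini's theorem $\ell(u)\in\{x,y\}$ for a.e.\ $u$.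

If $a\ge a_0$, then $\ell=x$ and $\rho=r$ a.e., so $x=W\rho=r\deg_W$ and $\deg_W=x/r=a$ a.e. If $a<a_0$, let $A=\{\ell=x\}$ and $B=\Omega\setminus A$. Since $x\ne y$, the kernel vanishes a.e.\ on $(A\times A)\cup(B\times B)$. Then $x=W\rho=s\deg_W$ a.e.\ on $A$ and $y=r\deg_W$ a.e.\ on $B$. By symmetry $\iint_{A\times B}W=\iint_{B\times A}W$, that is, $\mu(A)\frac xs=(1-\mu(A))\frac yr$, which gives $\mu(A)=\frac{sy}{rx+sy}=\nu$. By \eqref{eq:degrees} the degrees are $\frac a{2\nu}$ and $\frac a{2(1-\nu)}$.

Conversely, let $W$ have the form described in (iv). For $a<a_0$, Lemma~\ref{lem:lower} gives $\|W\|_1=a$ and $\rho(W)\ge M(x,y)=\Psi(a)$. For $a\ge a_0$, the constant $\phi\equiv r$ satisfies $W\phi=ar=x$ and $\phi=1-e^{-W\phi}$ a.e., so $\rho(W)\ge r=\Psi(a)$ by Lemma~\ref{lem:fixed}(b). Equality holds by Proposition~\ref{prop:envelope}. This proves (iv) and the rest of (v). For $a<a_0$ the kernel $W\equiv a$ does not vanish on $A\times A$ for any $A$ of positive measure, so it is not extremal, and (ii) is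 complete.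

\emph{Step 5: the formula in (iii).} For $W=W_{a,\nu}$ the functions $\rho_n$ in the proof of Lemma~\ref{lem:fixed} are constant on $A$ and on $B$, hence so is $\rho_W$. For $\phi$ with values $r'$ on $A$ and $s'$ on $B$, the function $W\phi$ equals $\frac{as'}{2\nu}$ on $A$ and $\frac{ar'}{2(1-\nu)}$ on $B$. By Lemma~\ref{lem:fixed}, the two values of $\rho_W$ solve the system in (iii) and dominate every other solution in $[0,1]^2$. So $\nu r_\nu+(1-\nu)s_\nu=\rho(W_{a,\nu})\le\Psi(a)$. Equality holds for the $\nu$ of (ii) when $a<a_0$, and for $\nu=\frac12$ when $a\ge a_0$, since $W_{a,1/2}$ has all degrees equal to $a$. \qed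

\section{The Hessian on $\Gamma$}\label{sec:hessian}

We prove Proposition~\ref{prop:theta} in the form $Q>0$, where $Q=\Theta/D=UV-\frac{xy}DZ^2$. Two features shape the proof. First, at the endpoint $(m_0,m_0)$ of $\Gamma$ the quantity $Q$ vanishes, since on the diagonal $D\Theta^{-1}$ aside, $\Theta=(XU-xZ)(XU+xZ)$ contains the factor $k$; so every estimate must be sharp at $d=0$. Second, the relation $N=0$ must be used: for fixed $m\ge1$ and $x\to0$, $y\to2m$, we have $Q\to-2y(y-2)Y-\frac yY(Y+y)^2<0$. The plan is to replace $d$ by one algebraic variable $\xi$, to bound $Q$ below by a concave quadratic in $\xi$, to extract from $N=0$ an interval that contains $\xi$, and to check the two endpoints.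

\subsection{Reduction to one variable}

Let $\xi=2e^m(\cosh d-1)>0$. Since $e^x+e^y=2e^m\cosh d=2E+2+\xi$,
\begin{equation}\label{eq:DZ}
D=E^2-\xi,\qquad Z=2E+2m+\xi,\qquad D+4-4m+2Z=(E+2)^2+\xi .
\end{equation}
Comparing coefficients of $d^{2i}$ gives
\begin{equation}\label{eq:series}
d^2\le2(\cosh d-1)\le d\sinh d,\qquad 0\le\sigma-1\le\tfrac13(\cosh d-1).
\end{equation}
The function $t\mapsto\ln\frac{e^t-1}t=\frac t2+\ln\frac{\sinh(t/2)}{t/2}$ is convex, because $(\ln\frac{\sinh t}t)''=\frac1{t^2}-\frac1{\sinh^2t}>0$. Comparing its values at $x,y$ with the value at $m$, and using \eqref{eq:series} for the second bound,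
\begin{equation}\label{eq:xy}
\frac{xy}D\le\frac{m^2}{E^2},\qquad xy=m^2-d^2\ge m^2-\frac\xi{E+1}.
\end{equation}

\emph{A lower bound for $Q$.} By \eqref{eq:Xp}, $Xp^2+Yq^2=2m\,pq+\Delta Z$. Hence $UV=(D+4)pq-2(Xp^2+Yq^2)=(D+4-4m)pq-2\Delta Z$ and
\[
Q=(D+4-4m)\,pq-2(D-xy)Z-\frac{xy}DZ^2 .
\]
Further $pq=D+xy+xX+yY$, and $xX+yY=2mE+m\xi+2e^md\sinh d\ge2mE+(m+2)\xi$ by \eqref{eq:series}. So $pq\ge E^2+2mE+(m+1)\xi+xy$. Collecting the terms with $xy$ by the last identity in \eqref{eq:DZ}, we obtain: if $D+4-4m\ge0$, then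
\begin{equation}\label{eq:Q}
Q\ge(D+4-4m)\bigl(E^2+2mE+(m+1)\xi\bigr)-2DZ+xy\bigl((E+2)^2+\xi\bigr)-\frac{m^2}{E^2}Z^2 .
\end{equation}

\emph{The relation $N=0$.} Since $D=4e^m\sinh\frac x2\sinh\frac y2=2e^mc$, \eqref{eq:FG} gives $D(F-G)=D(F-m)-m(2me^m\sigma+e^{2m}-1)$. Put
\[
T_1=e^m(m\sigma+\cosh d)-1,\qquad T_2=F-2m .
\]
From $D=e^{2m}+1-2e^m\cosh d$ we get $D+2T_1=2me^m\sigma+e^{2m}-1$, and therefore $D(F-G)=DT_2-2mT_1$. So on $\Gamma$
\begin{equation}\label{eq:T}
DT_2=2mT_1,\qquad T_1>0,\qquad T_2>0 .
\end{equation}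

\subsection{The range $m_0<m\le2$}

Here $1.36<m\le2$, $2.89<E<6.39$ and $k=k(m)>0$. Near the endpoint both $\xi$ and $k$ are small, so we bound one by a multiple of the other. The multiple must be large enough for the first claim below and small enough for the second; $1.1$ works.

\emph{Claim 1: $\xi<1.1k$ on $\Gamma$.} Write $e^m\sigma=E+1+\epsilon$; by \eqref{eq:series}, $0\le\epsilon\le\xi/6$. With $e^m\cosh d=E+1+\xi/2$,
\[
T_1=(m+1)E+m+m\epsilon+\tfrac\xi2,\qquad T_2=m(E-1)+(1+m)\epsilon-\tfrac\xi2 .
\]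
Since $T_1-T_2=E+2m+\xi-\epsilon>0$, \eqref{eq:T} gives $D>2m$. The coefficient of $\epsilon$ in $DT_2-2mT_1$ is $(1+m)D-2m^2>0$, so replacing $\epsilon$ by $\xi/6$ does not decrease this expression. Thus $P(\xi)\ge0$ on $\Gamma$, where
\begin{align*}
P(\xi)&=(E^2-\xi)\Bigl(m(E-1)-\frac{2-m}6\xi\Bigr)-2m\Bigl((m+1)E+m+\frac{m+3}6\xi\Bigr)\\
&=m(E+1)k-\Bigl[m(E-1)+\frac{2-m}6E^2+\frac{m(m+3)}3\Bigr]\xi+\frac{2-m}6\xi^2 .
\end{align*}
(For the constant term, $E^2(E-1)-2(m+1)E-2m=(E+1)(E^2-2E-2m)$.) The polynomial $P$ is convex because $m\le2$, and $P(E^2)<0$ by the first formula. Also $\xi<E^2$ since $D>0$, and $1.1k<E^2$ since $E<22$. So it suffices to show $P(1.1k)<0$, for then $P<0$ on $[1.1k,E^2]$. Substituting $1.1E^2-1.21k=0.11E(22-E)+2.42m$,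
\[
-\frac{P(1.1k)}k=m\Bigl[0.1E-1+\frac{11}{30}m\Bigr]+\frac{2-m}6\Bigl[0.11E(22-E)+2.42m\Bigr].
\]
Both brackets increase with $m$ in our range. The second is at least $0.11\cdot2.89\cdot19.11+2.42\cdot1.36>9.3$. If $m\ge1.65$, then $E>4.2$ and the first bracket exceeds $0.42-1+0.605>0$. If $m<1.65$, the first bracket exceeds $0.289-1+0.498>-0.22$, so the first term exceeds $-0.37$, while the second term exceeds $\frac{0.35}6\cdot9.3>0.54$. This proves Claim~1.

\emph{Claim 2: $Q>0$.} By Claim~1, $D+4-4m>E^2-1.1k+4-4m=0.1E(22-E)+4-1.8m>0$, so \eqref{eq:Q} applies. Insert \eqref{eq:DZ} and the second bound in \eqref{eq:xy}: $Q\ge Q_1(\xi)$, where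
\begin{align*}
Q_1(\xi)={}&(E^2+4-4m-\xi)\bigl(E^2+2mE+(m+1)\xi\bigr)-2(E^2-\xi)(2E+2m+\xi)\\
&+\Bigl(m^2-\frac\xi{E+1}\Bigr)\bigl((E+2)^2+\xi\bigr)-\frac{m^2}{E^2}(2E+2m+\xi)^2 .
\end{align*}
Write $Q_1(\xi)=Q_1(0)-b_1\xi-b_2\xi^2$. For the constant term, split $E^2+4-4m=(E-2)^2+4(E-m)$ and use $4(E-m)(E^2+2mE)-4E^2(E+m)=-8m^2E$ and $m^2(E+2)^2-8m^2E=m^2(E-2)^2$. This gives
\[
Q_1(0)=(E+m)^2\Bigl[(E-2)^2-\frac{4m^2}{E^2}\Bigr]=\frac{(E+m)^2\,k\,(k+4m)}{E^2}>0 .
\]
Collecting the other coefficients, with $\frac{(E+2)^2}{E+1}=E+3+\frac1{E+1}$,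
\begin{align*}
b_1&=(2-m)E^2+(2m-3)E+3m^2-4m-1+\frac1{E+1}+\frac{4m^2}E+\frac{4m^3}{E^2},\\
b_2&=m-1+\frac1{E+1}+\frac{m^2}{E^2}>0 .
\end{align*}
So $Q_1$ is concave, and it suffices to show $Q_1(1.1k)>0$. We have $Q_1(1.1k)/k=Q_1(0)/k-1.1b_1-1.21b_2k$, where, by $k+4m=E^2-2E+2m$ and $\frac k{E+1}=E-3+\frac{3-2m}{E+1}$,
\begin{align*}
Q_1(0)/k&=E^2+(2m-2)E+m^2-2m+\frac{2m^2}E+\frac{2m^3}{E^2},\\
b_2k&=(m-1)E^2+(3-2m)E-m^2+2m-3+\frac{3-2m}{E+1}-\frac{2m^2}E-\frac{2m^3}{E^2}.
\end{align*}
Adding the three expressions,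
\[
\frac{Q_1(1.1k)}k=E\,g(m)+(4.73-0.02m-1.09m^2)-\frac{4.73-2.42m}{E+1}+\frac{0.02m^2}E+\frac{0.02m^3}{E^2},
\]
with $g(m)=2.22m-2.33-(0.11m-0.01)(e^m-1)$. Since $g''(m)=-(0.11m+0.21)e^m<0$, $g(1.36)>0.28$ and $g(2)>0.76$, we have $g>0.28$ on $[1.36,2]$ and $Eg>0.80$. The second term decreases in $m$ and equals $0.33$ at $m=2$. The third term is at least $-(4.73-2.42\cdot1.36)/3.89>-0.37$. The last two terms are positive. Hence $Q_1(1.1k)>0$.

\subsection{The range $m\ge2$}

For $m>2$ the polynomial $P$ is no longer convex. Also, as $m$ grows, $\Gamma$ approaches the edge $x=0$, where $D=E^2-\xi$ is much smaller than $E^2$. So we take $D$ as the variable and bound it from below.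

\emph{Claim 3: $D>7m$ on $\Gamma$.} Suppose $D\le7m$. For fixed $m$, $D=e^{2m}+1-e^x-e^{2m-x}$ increases in $x\in[0,m]$. At $x=0.31$ it exceeds $0.363(e^{2m-0.31}-1)$, and this exceeds $7m$: at $m=2$ it is larger than $14.1$, and its $m$-derivative $0.726e^{2m-0.31}$ is larger than $7$. Hence $x<0.31$ and $d>d_1:=m-0.31\ge1.69$. By \eqref{eq:T}, $T_1\le3.5\,T_2$, that is, $e^m\sigma(3.5+2.5m)\ge4.5e^m\cosh d+7m-1$. Divide by $e^m\cosh d$, which is at most $\frac12(e^{2m}+1)$ because $D>0$:
\begin{equation}\label{eq:tanh}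
\frac{\tanh d}d\,(3.5+2.5m)\ge4.5+\frac{14m-2}{e^{2m}+1}.
\end{equation}
The function $\frac{\tanh d}d$ decreases, since $\tanh$ is concave on $[0,\infty)$ and vanishes at $0$, and $3.5+2.5m=4.275+2.5d_1$. So the left side of \eqref{eq:tanh} is at most $f(d_1)$, where $f(t)=(2.5+\frac{4.275}t)\tanh t$.

If $m\ge2.45$, then $d_1\ge2.14$ and $f(d_1)<2.5+\frac{4.275}{2.14}<4.5$, contradicting \eqref{eq:tanh}. If $2\le m<2.45$, then $d_1\in[1.69,2.14]$. On this interval
\[
\frac{f'(t)}{f(t)}=\frac2{\sinh2t}-\frac{4.275}{t(2.5t+4.275)}\le0.137-0.207<0,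
\]
where the first term is bounded at $t=1.69$ and the second at $t=2.14$. So $f(d_1)\le f(1.69)<4.70$. The right side of \eqref{eq:tanh} decreases for $m\ge2$, because $14(e^{2m}+1)<2(14m-2)e^{2m}$, so it is at least $4.5+\frac{32.3}{135.3}>4.73$. This is again a contradiction, and Claim~3 is proved.

\emph{Claim 4: $Q>0$.} Now $7m<D<E^2$, so $D+4-4m>0$ and \eqref{eq:Q} applies. Drop the positive term with $xy$ and substitute $\xi=E^2-D$: $Q\ge Q_2(D)$, where
\begin{align*}
Q_2(D)={}&(D+4-4m)\bigl((m+2)E^2+2mE-(m+1)D\bigr)\\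
&-2D(E^2+2E+2m-D)-\frac{m^2}{E^2}(E^2+2E+2m-D)^2 .
\end{align*}
The coefficient of $D^2$ is $1-m-\frac{m^2}{E^2}<0$, so $Q_2$ is concave and it suffices to check $D=E^2$ and $D=7m$. We use $m/E\le2/(e^2-1)<0.32$, valid because $E/m$ increases in $m$.

At $D=E^2$, using $4E^2(E+m)\le4E^2(E+2m)$,
\begin{align*}
Q_2(E^2)&=(E^2+4-4m)E(E+2m)-4E^2(E+m)-4m^2\Bigl(1+\frac mE\Bigr)^2\\
&\ge E(E+2m)(E^2-4E-4m+4)-4E^2(0.32\cdot1.32)^2 .
\end{align*}
The factor $E^2-4E-4m+4$ has $m$-derivative $(2E-4)(E+1)-4>0$ and exceeds $11$ at $m=2$. So $Q_2(E^2)>11E^2-0.72E^2>0$.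

At $D=7m$ we have $Q_2=(3m+4)\bigl((m+2)E^2+2mE-7m(m+1)\bigr)-14m(E^2+2E-5m)-\frac{m^2}{E^2}(E^2+2E-5m)^2$. Ordering by powers of $E$,
\[
Q_2(7m)=E\bigl[(2m^2-4m+8)E+2m^2-20m\bigr]-(11m^3-17m^2+28m)+\frac{m^3}E\Bigl(20-\frac{25m}E\Bigr).
\]
The last term is positive. Put $n=m-2\ge0$, so that $E\ge e^2(1+n)-1\ge6+7n$. The square bracket is at least
\[
(2n^2+4n+8)(6+7n)+2n^2-12n-32=16+68n+42n^2+14n^3 .
\]
Multiplying by $E\ge6$ gives at least $96+408n+252n^2+84n^3$, which exceeds $11m^3-17m^2+28m=76+92n+49n^2+11n^3$. Hence $Q_2(7m)>0$.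

Claims 2 and 4 cover all $m>m_0$, and Proposition~\ref{prop:theta} is proved. \qed

\begin{thebibliography}{9}
\bibitem{HHL} Jan Hladk\'y, Eng Keat Hng, Anna Margarethe Limbach, \emph{Graphon branching processes and fractional isomorphism}, arXiv:2408.02528 (2024).
\end{thebibliography}
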